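# Mackey group topologies on $C_k(X)$ without barrelledness

## 1. Metrizable $X$, where both properties come for free

Let $X$ be a metrizable space, and let $C_k(X)$ be the space of continuous real-valued functions on $X$ with the compact-open topology. We begin with an easy statement: **$C_k(X)$ is barrelled, and it is a Mackey group.** First the words in it.

A **Tychonoff space** is a completely regular Hausdorff space: a point and a closed set not containing it are separated by a continuous real function. For such $X$ the sets $\{f:\sup_C|f|\le\delta\}$, with $C\subseteq X$ compact and $\delta>0$, form a base at $0$ in $C_k(X)$. This is a locally convex space (lcs), and we also regard it as an abelian topological group.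

**Definition (barrelled).** An lcs is barrelled if every closed, absolutely convex, absorbing subset is a neighborhood of $0$.

**Definition (functionally bounded).** A set $B\subseteq X$ is functionally bounded if every $f\in C(X)$ is bounded on $B$. The closure of such a set is again functionally bounded, since a bound for $|f|$ on $B$ holds on $\overline B$.

Now the group side. Let $\mathbb S=\{z\in\mathbb C:|z|=1\}$ and $\mathbb S_+=\{z\in\mathbb S:\operatorname{Re}z\ge0\}$. For an abelian topological group $(G,\tau)$ let $\widehat{(G,\tau)}$ be the group of all continuous characters, that is, continuous homomorphisms $\chi\colon G\to\mathbb S$.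

**Definition (quasi-convexity).** A set $A\subseteq G$ is quasi-convex if for every $g\in G\setminus A$ there is $\chi\in\widehat{(G,\tau)}$ with $\chi(A)\subseteq\mathbb S_+$ and $\chi(g)\notin\mathbb S_+$. Equivalently, $A$ is an intersection of sets $\chi^{-1}(\mathbb S_+)$ with $\chi$ continuous. The group is locally quasi-convex if it has a base of neighborhoods of zero consisting of quasi-convex sets.

**Definition (Mackey group).** Two group topologies $\tau,\nu$ on $G$ are compatible if $\widehat{(G,\tau)}=\widehat{(G,\nu)}$. A locally quasi-convex group $(G,\tau)$ is a Mackey group if every locally quasi-convex group topology $\nu$ on $G$ compatible with $\tau$ satisfies $\nu\le\tau$.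

We take two facts as known.

**Fact A.** Every barrelled lcs is a Mackey group.

**Fact B (Nachbin–Shirota).** For Tychonoff $X$, $C_k(X)$ is barrelled if and only if every functionally bounded subset of $X$ has compact closure.

**Proof of the opening statement.** Let $B\subseteq X$ be functionally bounded and suppose that $\overline B$ is not compact. Since $\overline B$ is metrizable, it contains a sequence of distinct points $x_n$ with no cluster point in $\overline B$. As $\overline B$ is closed, $\{x_n\}$ is a closed discrete subset of $X$. By Tietze's theorem the function $x_n\mapsto n$ extends to a continuous function on $X$. It is unbounded on $\overline B$, a contradiction. So every functionally bounded set has compact closure, Fact B makes $C_k(X)$ barrelled, and Fact A makes it a Mackey group. $\square$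

What changes for general $X$? The argument needed a closed discrete sequence on which to build an unbounded function. In a general Tychonoff space a functionally bounded set can have noncompact closure without containing such a sequence.

**Example 1.** Let $p\in\beta\omega\setminus\omega$ and $X=\beta\omega\setminus\{p\}$. View points of $\beta\omega$ as ultrafilters on $\omega$; the closure of $A\subseteq\omega$ is $\{x:A\in x\}$, which is compact and open. If $f\in C(X)$ were unbounded, it would be unbounded on the dense set $\omega$, so $|f(n_k)|\to\infty$ for some distinct $n_k$. Split $\{n_k\}$ into two infinite sets. One of them, say $A$, is not in $p$. Its closure in $\beta\omega$ is compact and misses $p$, so $f$ is bounded on it, a contradiction. Hence $\omega$ is functionally bounded in $X$. Its closure in $X$ is $X$, which is not compact, being a proper dense subset of $\beta\omega$. So $C_k(X)$ is not barrelled.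

Fact A gives "barrelled $\Rightarrow$ Mackey" for every $X$. It is also known that for realcompact $X$ the space $C_k(X)$ is barrelled if and only if it is a Mackey group (we shall not use this). The problem, from S. Gabriyelyan, "On reflexive groups and function spaces with a Mackey group topology", arXiv:1601.03219 (2016), is whether the equivalence holds for every Tychonoff $X$. **The answer is no.** We shall first see that it is yes whenever the failure of compactness can be seen on a countable set. That tells us where to look for a counterexample.

## 2. Characters of a locally convex space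

Write $e(t)=\exp(2\pi it)$, and let $\|t\|$ be the distance from $t\in\mathbb R$ to $\mathbb Z$. Then
$$e(t)\in\mathbb S_+\iff\|t\|\le\tfrac14. \tag{1}$$
For an lcs $E$, $E'$ is its topological dual, and $e(\varphi)$ denotes the character $f\mapsto e(\varphi(f))$.

**Lemma 1.** Every continuous character $\chi$ of a real lcs $E$ is $e(\varphi)$ for a unique $\varphi\in E'$. Moreover, if $\varphi,\psi$ are linear functionals on $E$, continuous or not, with $e(\varphi)=e(\psi)$, then $\varphi=\psi$.

*Proof.* For the second claim, $e(t(\varphi-\psi)(f))=e((\varphi-\psi)(tf))=1$ for all $t\in\mathbb R$ forces $(\varphi-\psi)(f)=0$. This gives the uniqueness. For existence, fix $f\in E$. The map $t\mapsto\chi(tf)$ is a continuous character of $\mathbb R$, so it equals $t\mapsto e(t\varphi(f))$ for a unique real $\varphi(f)$. From $\chi(t(f+g))=\chi(tf)\chi(tg)$ and $\chi(t\cdot sf)=\chi(ts\cdot f)$, uniqueness gives $\varphi(f+g)=\varphi(f)+\varphi(g)$ and $\varphi(sf)=s\varphi(f)$. For continuity, let $V$ be an absolutely convex neighborhood of $0$ with $\operatorname{Re}\chi>0$ on $V$. If $f\in V$ and $|t|\le1$, then $tf\in V$, so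 $\operatorname{Re}e(t\varphi(f))>0$. Thus $t\varphi(f)$ never equals $\pm\frac14$ for $|t|\le1$, so $|\varphi(f)|\le\frac14$ on $V$. $\square$

**Lemma 2.** If $\|kt\|\le\frac14$ for $k=1,\dots,m$, then $\|t\|\le\frac1{4m}$. In particular, if $\|kt\|\le\frac14$ for all $k\ge1$, then $t\in\mathbb Z$.

*Proof.* Let $s=\|t\|\le\frac14$ and suppose $s>\frac1{4m}$. Let $k$ be least with $ks>\frac14$; then $k\le m$. Since $(k-1)s\le\frac14$ and $s\le\frac14$, we have $ks\le\frac12$. So $\|kt\|=\|ks\|=ks>\frac14$, a contradiction. $\square$

**Example 2 (quasi-convex is not convex).** In $\mathbb R$ with the usual topology, $[-\delta,\delta]$ is quasi-convex: it is the set of $x$ with $\|tx\|\le\frac14$ for all $|t|\le\frac1{4\delta}$. Indeed, if $|x|>\delta$, choose $t$ with $\frac1{4|x|}<t\le\min(\frac1{4\delta},\frac1{2|x|})$; then $\|tx\|=t|x|>\frac14$. But $U=[-\frac14,\frac14]+\mathbb Z$ is quasi-convex too, because $U=\{x:\|x\|\le\frac14\}$ is cut out by the single character $e$. Group topologies can use sets like $U$, and this is what separates our question from locally convex duality.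

**Example 3 (compatible topologies).** On $\mathbb R$ let $\nu$ have the sets $\{x:\|s_ix\|\le\varepsilon,\ i\le r\}$ as a base at $0$. It is coarser than the usual topology, so its continuous characters are among the usual ones $x\mapsto e(sx)$, and each of these is $\nu$-continuous by construction. So $\nu$ is compatible with the usual topology. For $\varepsilon=\frac1{4m}$ the basic set equals $\{x:\|ks_ix\|\le\frac14,\ k\le m,\ i\le r\}$ by Lemma 2, so $\nu$ is locally quasi-convex. It is strictly coarser: by Dirichlet's theorem on simultaneous approximation each basic set contains arbitrarily large integers. By Fact A the usual topology is the finest of its compatible class.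

## 3. A countable bounded set with noncompact closure destroys the Mackey property

**Theorem 1.** Let $X$ be a Tychonoff space. If $C_k(X)$ is a Mackey group, then every countable functionally bounded subset of $X$ has compact closure. Consequently, if every closed countably compact subset of $X$ is compact ("isocompact" $X$), then $C_k(X)$ is a Mackey group if and only if it is barrelled.

Let $(E,\tau)=C_k(X)$, and let $D$ be a countable functionally bounded set with noncompact closure. Then $D$ is infinite; write $D=\{x_n:n\ge1\}$ with distinct $x_n$. Note that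
$$D\not\subseteq C\quad\text{for every compact }C\subseteq X, \tag{2}$$
since otherwise $\overline D$ would be closed in $C$, hence compact. We need a locally quasi-convex $\nu\not\le\tau$ with the same characters as $\tau$.

**A first attempt.** Enlarge $\tau$ by the seminorm
$$q(f)=\sup_n\frac{|f(x_n)|}n ,$$
which is finite because $D$ is functionally bounded. This adds new functionals, for instance $\varphi(f)=\sum_n2^{-n}f(x_n)/n$. It satisfies $|\varphi|\le q$. But given a compact $C$, by (2) there is $x_n\notin C$, and a continuous $f\ge0$ with $f|_C=0$ and $f(x_n)=1$ has $\varphi(f)>0$. So $\varphi$ is bounded by no multiple of $\sup_C|f|$, and $\varphi\notin E'$. The new topology is not compatible with $\tau$.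

The repair is to look at $f(x_n)/n$ only modulo $1$. A function with $f(x_n)/n\in\mathbb Z$ then passes the test at $x_n$ however large it is, and such functions will show that the unwanted functionals have integer coefficients. A summable sequence of integers is finite.

**Step 1: define $\nu$.** For $C\subseteq X$ compact and $\delta,\varepsilon>0$ put
$$W(C,\delta,\varepsilon)=\Big\{f:\ \sup_C|f|\le\delta,\ \ \Big\|\frac{f(x_n)}n\Big\|\le\varepsilon\ \text{ for all }n\Big\}.$$
These sets are symmetric and contain $0$. Moreover $W(C,\frac\delta2,\frac\varepsilon2)+W(C,\frac\delta2,\frac\varepsilon2)\subseteq W(C,\delta,\varepsilon)$, and $W(C\cup C',\min(\delta,\delta'),\min(\varepsilon,\varepsilon'))$ lies in $W(C,\delta,\varepsilon)\cap W(C',\delta',\varepsilon')$. So they form a base at $0$ of a group topology $\nu$, and $\nu\ge\tau$.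

**Step 2: $\nu$ is locally quasi-convex.** The sets with $\varepsilon=\frac1{4m}$ suffice as a base. By Lemma 2 and the computation in Example 2, $W(C,\delta,\frac1{4m})$ is the set of all $f$ with
$$\|tf(x)\|\le\tfrac14\ \ (x\in C,\ |t|\le\tfrac1{4\delta}),\qquad\Big\|k\frac{f(x_n)}n\Big\|\le\tfrac14\ \ (n\ge1,\ 1\le k\le m).$$
The characters $f\mapsto e(tf(x))$ and $f\mapsto e(kf(x_n)/n)$ are $\tau$-continuous, hence $\nu$-continuous. So the set is an intersection of sets $\chi^{-1}(\mathbb S_+)$, hence quasi-convex.

**Step 3: $\nu\not\le\tau$.** Otherwise $\{f:\sup_C|f|\le\delta\}\subseteq W(\emptyset,1,\frac18)$ for some compact $C$ and $\delta>0$. By (2) there is $x_n\notin C$. Take $f\in C(X)$ with $f|_C=0$ and $f(x_n)=n/2$. Then $\|f(x_n)/n\|=\frac12>\frac18$, a contradiction.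

**Step 4: write a $\nu$-continuous character as $e(v+\psi)$ with $v\in E'$ and $\psi$ explicit.** Since $\nu\ge\tau$, for compatibility it is enough that every $\nu$-continuous character $\chi$ is $\tau$-continuous. The locally convex topology generated by $\tau$ and $q$ is finer than $\nu$, because $\sup_C|f|\le\delta$ and $q(f)\le\varepsilon$ imply $f\in W(C,\delta,\varepsilon)$. So Lemma 1 applies to it: $\chi=e(\varphi)$ with $\varphi$ linear and
$$|\varphi(f)|\le c\,\max\big(\sup_{C_0}|f|,\,q(f)\big)$$
for some $c$ and some nonempty compact $C_0$. As $f$ is bounded on $D$, $(f(x_n)/n)_n\in c_0$. Consider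
$$J\colon E\to C(C_0)\times c_0,\qquad Jf=\big(f|_{C_0},(f(x_n)/n)_n\big),$$
with the maximum norm on the product. The estimate says $|\varphi(f)|\le c\|Jf\|$, so $\varphi$ factors through a bounded functional on $J(E)$. By Hahn–Banach this extends to the product, whose dual is $C(C_0)^*\times\ell_1$. Hence $\varphi=v+\psi$, where $v\in E'$ and
$$\psi(f)=\sum_na_n\frac{f(x_n)}n,\qquad a=(a_n)\in\ell_1.$$

**Step 5: the coefficients off a compact set are integers.** The character $e(\psi)=\chi\cdot e(-v)$ is $\nu$-continuous, so there are $C,\delta,\varepsilon$ with $\|\psi(f)\|\le\frac18$ for all $f\in W(C,\delta,\varepsilon)$. Let $x_n\notin C$ and $k\ge1$. Choose $N>n$ with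
$$\frac{kn}N\le\min\Big(\varepsilon,\ \frac1{8(1+\|a\|_1)}\Big).$$
As $X$ is Tychonoff, there is $f\in C(X)$ with $0\le f\le kn$, $f(x_n)=kn$, and $f=0$ on the compact set $C\cup\{x_m:m\le N,\ m\ne n\}$, which does not contain $x_n$. Check that $f\in W(C,\delta,\varepsilon)$: it vanishes on $C$; $f(x_n)/n=k$ is an integer; $f(x_m)=0$ for the other $m\le N$; and for $m>N$, $0\le f(x_m)/m\le kn/N\le\varepsilon$. Also $\psi(f)=ka_n+r$ with
$$|r|=\Big|\sum_{m>N}a_m\frac{f(x_m)}m\Big|\le\|a\|_1\frac{kn}N\le\tfrac18 .$$
So $\|ka_n\|\le\|\psi(f)\|+|r|\le\frac14$. This holds for every $k\ge1$, and Lemma 2 gives $a_n\in\mathbb Z$.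

**Step 6: $\chi$ is $\tau$-continuous.** By Step 5, $a_n\in\mathbb Z$ whenever $x_n\notin C$. Since $a\in\ell_1$, only finitely many of these $a_n$ are nonzero. So $\psi$ is a finite combination of point evaluations plus $\sum_{x_n\in C}a_nf(x_n)/n$, and the latter is bounded by $\|a\|_1\sup_C|f|$. Hence $\psi\in E'$, and $\chi=e(v+\psi)$ is $\tau$-continuous.

So $\nu$ is locally quasi-convex, compatible with $\tau$, and $\nu\not\le\tau$. Thus $C_k(X)$ is not a Mackey group, which proves the first claim.

**Step 7: the isocompact case.** Let $X$ be isocompact and $C_k(X)$ a Mackey group. Let $A$ be a closed functionally bounded set. Every countable subset of $A$ is functionally bounded, so by the first claim it has compact closure, contained in $A$. An infinite subset of $A$ contains a countably infinite set, which therefore has an accumulation point in $A$. So $A$ is countably compact, and hence compact. Since closures of functionally bounded sets are functionally bounded, Fact B shows that $C_k(X)$ is barrelled. The converse is Fact A. $\square$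

In Example 1, $D=\omega$ is countable, functionally bounded and has noncompact closure, so $C_k(\beta\omega\setminus\{p\})$ is neither barrelled nor a Mackey group.

## 4. Spaces in which small sets are relatively compact

By Theorem 1 a counterexample must have functionally bounded sets with noncompact closure, but no countable ones. We build this in directly. Let $\Gamma$ be an infinite discrete space. Recall that $\beta\Gamma$ is the space of ultrafilters on $\Gamma$, that $\operatorname{cl}_{\beta\Gamma}A=\{x:A\in x\}$ is compact and open for $A\subseteq\Gamma$, and that every bounded function on $\Gamma$ extends continuously to $\beta\Gamma$. For an infinite cardinal $\lambda\le|\Gamma|$ put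
$$X_{\Gamma,\lambda}=\bigcup\{\operatorname{cl}_{\beta\Gamma}A:\ A\subseteq\Gamma,\ |A|<\lambda\}\subseteq\beta\Gamma .$$
Recall that $\operatorname{cf}\lambda$ is the least number of sets of size $<\lambda$ whose union has size $\lambda$, and that $\lambda$ is regular if $\operatorname{cf}\lambda=\lambda$ and singular otherwise. The cardinal $\operatorname{cf}\lambda$ is always regular.

**Theorem 2 (answer to the question).** If $\lambda\le|\Gamma|$ is regular and uncountable (for instance $\Gamma=\lambda=\omega_1$), then $C_k(X_{\Gamma,\lambda})$ is a Mackey group and is not barrelled.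

**Theorem 3.** Let $\omega\le\lambda\le|\Gamma|$. Then $C_k(X_{\Gamma,\lambda})$ is barrelled if and only if $\lambda=\omega$. It is a Mackey group if and only if $\lambda=\omega$ or $\operatorname{cf}\lambda>\omega$.

From here to the end of Section 5, $\lambda$ is any uncountable cardinal with $\lambda\le|\Gamma|$, and $X=X_{\Gamma,\lambda}$. It is Tychonoff as a subspace of $\beta\Gamma$. In these two sections call a subset of $\Gamma$ *small* if its size is $<\lambda$.

**Step 1: compact subsets of $X$.** Singletons are small, so $\Gamma\subseteq X$, and $\Gamma$ is dense in $X$. The sets $\operatorname{cl}A$ with $A$ small are compact, open, contained in $X$, and upward directed; they cover $X$. So every compact subset of $X$ lies in a single $\operatorname{cl}A$ with $A$ small. The space $X$ is not compact: otherwise $X\subseteq\operatorname{cl}A$ with $A$ small, and $\Gamma\subseteq\operatorname{cl}A\cap\Gamma=A$, which is impossible as $|A|<\lambda\le|\Gamma|$.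

**Step 2: $C_k(X)$ is not barrelled.** Every $f\in C(X)$ is bounded. Otherwise $f$ is unbounded on the dense set $\Gamma$, so there are $\gamma_n\in\Gamma$ with $|f(\gamma_n)|\ge n$. But $\{\gamma_n\}$ is countable, hence small, and lies in a compact subset of $X$, where $f$ is bounded. So $X$ is a functionally bounded subset of itself with noncompact closure, and Fact B applies.

**Step 3: $C_k(X)$ is $\ell_\infty(\Gamma)$ with a weaker topology.** By density of $\Gamma$, Step 2, and extension of bounded functions, restriction to $\Gamma$ is a linear bijection $C(X)\to\ell_\infty(\Gamma)$. By Step 1, and since $\sup_{\operatorname{cl}A}|f|=\sup_A|f|$, the space $C_k(X)$ becomes $E=\ell_\infty(\Gamma)$ with the topology $\tau$ given by the seminorms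
$$p_A(f)=\sup_A|f|,\qquad A\subseteq\Gamma,\ |A|<\lambda .$$

**Step 4: the dual.** The seminorms $p_A$ are directed, so each $u\in E'$ satisfies $|u(f)|\le c\,p_A(f)$ for some $c$ and some small $A$. In particular $u\in\ell_\infty(\Gamma)^*$, and $u(f)=0$ if $f$ vanishes on $A$. Say that $C\subseteq\Gamma$ **carries** $u\in\ell_\infty(\Gamma)^*$ if $u(f)=u(f1_C)$ for all $f$. We have shown
$$E'\subseteq\ell_\infty(\Gamma)^*\text{, and every }u\in E'\text{ is carried by a set of size}<\lambda. \tag{3}$$

**Example 4.** The evaluation $f\mapsto f(\gamma)$ is carried by $\{\gamma\}$. Let $\Gamma=\omega_1$, and let $p$ be an ultrafilter containing no countable set. The functional $f\mapsto\lim_pf$ is carried by no countable $A$: for $f=1_{\Gamma\setminus A}$ it takes the value $1$, while $f1_A=0$. So for $\lambda=\omega_1$ it is not in $E'$.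

**Can the topology of Section 3 be imitated here?** Take $\Gamma=\lambda=\omega_1$ and weights $w_\gamma>0$. Let $\nu$ be the group topology with base $\{f:p_A(f)\le\delta,\ \|w_\gamma f(\gamma)\|\le\varepsilon\ \forall\gamma\}$. In Section 3 the weights $\frac1n$ tended to $0$, which gave the space $c_0$ in Step 4 and the choice of $N$ in Step 5. Here that is impossible. Since $\omega_1$ is the union over $n$ of the sets $\Gamma_n=\{\gamma:\frac1n\le w_\gamma\le n\}$, some $\Gamma_n$ is uncountable. Let $p$ be an ultrafilter containing $\Gamma_n$ and no countable set, and put $\varphi(f)=\lim_{\gamma\to p}w_\gamma f(\gamma)$. The limit exists because $w_\gamma f(\gamma)$ is bounded on $\Gamma_n\in p$. If $\|w_\gamma f(\gamma)\|\le\varepsilon$ for all $\gamma$, then $\|\varphi(f)\|\le\varepsilon$, so $e(\varphi)$ is $\nu$-continuous. It is not $\tau$-continuous: otherwise Lemma 1 gives $\varphi\in E'$, so $|\varphi|\le c\,p_A$ with $A$ countable, but $f=1_{\Gamma\setminus A}$ has $p_A(f)=0$ and $\varphi(f)\ge\frac1n$. So $\nu$ is not compatible with $\tau$. Testing on uncountably many coordinates produced a limit functional which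 no countable set carries. We now show that something of this kind is forced for every $\nu$ that is not coarser than $\tau$.

## 5. Quasi-convex neighborhoods and weak*-compact sets of functionals

We translate "$\nu$ is compatible with $\tau$" into a statement about subsets of $E'$. In locally convex duality a neighborhood has a compact convex polar. Here the polar need not be convex (in Example 2, for $U=[-\frac14,\frac14]+\mathbb Z$, the set of $u\in\mathbb R$ with $\|ux\|\le\frac14$ on $U$ is $\{-1,0,1\}$: integers $x$ force $u\in\mathbb Z$ by Lemma 2, and if $|u|\ge2$, then $x=\frac3{8|u|}\in U$ has $\|ux\|=\frac38$). But it is still compact.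

**Lemma 3.** Let $(E,\tau)$ be a real lcs, $\nu$ a group topology on $E$ compatible with $\tau$, and $U$ a quasi-convex $\nu$-neighborhood of $0$. Put $L=\{u\in E':e(u)(U)\subseteq\mathbb S_+\}$. Then $U=\{f:\|u(f)\|\le\frac14\ \forall u\in L\}$, and $L$ is $\sigma(E',E)$-compact.

*Proof.* By compatibility and Lemma 1, $\widehat{(E,\nu)}=\{e(u):u\in E'\}$. So the formula for $U$ is quasi-convexity of $U$, read through (1).

**Step 1: compactness at the level of characters.** Let $K$ be the set of all homomorphisms $\chi\colon E\to\mathbb S$, continuous or not, with $\chi(U)\subseteq\mathbb S_+$. It is closed in $\mathbb S^E$, hence compact. Every $\chi\in K$ is $\nu$-continuous. Indeed, given $m$, take a $\nu$-neighborhood $V$ of $0$ such that the sum of $k$ copies of $V$ lies in $U$ for $k=1,\dots,m$. For $f\in V$ and $k\le m$, $\chi(f)^k=\chi(kf)\in\mathbb S_+$, so by Lemma 2 $\chi(f)\in\{e(t):|t|\le\frac1{4m}\}$. This is continuity at $0$, which suffices. Hence $K=\{e(u):u\in L\}$.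

**Step 2: $L$ is pointwise bounded.** Step 1 controls the numbers $u(f)$ only modulo $1$; the lines $t\mapsto tf$ give the rest. Suppose $\{u(f):u\in L\}$ is unbounded for some $f$. Choose $u_n\in L$ such that $a_n=u_n(f)$ satisfies $|a_1|\ge1$ and $|a_{n+1}|\ge5|a_n|$. By compactness of $K$, the sequence $(e(u_n))$ has a cluster point $e(u)$ in $\mathbb S^E$, with $u\in L$. Put $a=u(f)$ and $b_n=a_n-a$, and take $n_0$ with $|a_n|>5|a|$ for $n\ge n_0$. For such $n$ we have $b_n\ne0$ and
$$|b_{n+1}|\ge5|a_n|-|a|\ge4(|a_n|+|a|)\ge4|b_n| .$$
We choose closed intervals $I_{n_0}\supseteq I_{n_0+1}\supseteq\cdots$, with $I_n$ of length $\frac1{2|b_n|}$ and $b_nI_n\subseteq[\frac14,\frac34]+\mathbb Z$. For $I_{n_0}$ let $b_{n_0}I_{n_0}=[\frac14,\frac34]$. Given $I_n$, the interval $b_{n+1}I_n$ has length $\frac{|b_{n+1}|}{2|b_n|}\ge2$, so it contains some $[k,k+1]$ with $k\in\mathbb Z$; define $I_{n+1}$ by $b_{n+1}I_{n+1}=[k+\frac14,k+\frac34]$. Take $t\in\bigcap_nI_n$. Then $\operatorname{Re}e(b_nt)\le0$ for all $n\ge n_0$. But evaluation at the vector $tf$ shows that $e(u_n(tf))=e(a_nt)$ clusters at $e(u(tf))=e(at)$, so $e(b_nt)$ clusters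 at $1$, a contradiction.

**Step 3: $L$ is compact.** Let $(u_i)$ be a net in $L$. By Step 2 the $u_i$ lie in a product of compact intervals, so a subnet converges pointwise on $E$ to a linear functional $v\colon E\to\mathbb R$. Along it $e(u_i)\to e(v)$ pointwise, so $e(v)\in K$ and $e(v)=e(u)$ for some $u\in L$. By the second claim of Lemma 1, $v=u\in L$. $\square$

We return to $E=\ell_\infty(\Gamma)$ with the topology $\tau$ of Section 4.

**Lemma 4 (criterion).** If every weak*-compact $L\subseteq E'$ is carried by a single set of size $<\lambda$ (one set carrying all $u\in L$), then $C_k(X_{\Gamma,\lambda})$ is a Mackey group.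

*Proof.* First, $(E,\tau)$ is locally quasi-convex: as in Example 2, $\{p_A\le\delta\}=\{f:\|tf(x)\|\le\frac14\ \forall x\in A,\ |t|\le\frac1{4\delta}\}$, and $f\mapsto e(tf(x))$ is $\tau$-continuous. Now let $\nu$ be a locally quasi-convex group topology compatible with $\tau$, and $U$ a quasi-convex $\nu$-neighborhood of $0$. By Lemma 3, $U=\{f:\|u(f)\|\le\frac14\ \forall u\in L\}$ with $L\subseteq E'$ compact for $\sigma(E',\ell_\infty(\Gamma))$. This topology is the restriction of the weak* topology of $\ell_\infty(\Gamma)^*$, so $L$ is weak*-compact there. By hypothesis a small set $A$ carries all $u\in L$. By the uniform boundedness principle there is $M>0$ with $\|u\|\le M$ for all $u\in L$. Hence $|u(f)|=|u(f1_A)|\le M\,p_A(f)$ for $u\in L$, and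
$$\{f:p_A(f)\le\tfrac1{4M}\}\subseteq U .$$
So $U$ is a $\tau$-neighborhood of $0$. Such $U$ form a base at $0$ for $\nu$; thus $\nu\le\tau$. $\square$

## 6. A common small carrier when $\lambda$ is regular

We know from (3) that each member of $L$ has a small carrier, and must find one for all members. The plan is to argue by contradiction: choose $u_\xi\in L$, $\xi<\lambda$, each charging a new block $B_\xi$ disjoint from the earlier carriers. Take an accumulation point $u\in L$ of these, and build a single $f$ with $u(f)=0$ and $u_\xi(f)$ bounded below. A natural candidate is $f=\sum_\xi f_\xi$, with $f_\xi$ supported on $B_\xi$ and $u_\xi(f_\xi)$ large.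

**Where the plain sum fails.** Let $\Gamma=\lambda=\omega_1$, and let $u_\xi(f)=f(\xi+1)-f(\xi)$, with carrier $C_\xi=\{\xi,\xi+1\}$. The new block $B_\xi=C_\xi\setminus\bigcup_{\eta<\xi}C_\eta$ is $\{\xi+1\}$ if $\xi$ is a successor, and $\{\xi,\xi+1\}$ if $\xi$ is $0$ or a limit. Take $f_\xi=1_{\{\xi+1\}}$, so $u_\xi(f_\xi)=1$. If $f$ is the sum of the $f_\xi$ over an index set containing $\eta$ and $\xi=\eta+1$, then $u_\xi(f)=1-1=0$: the term $f_\eta$ cancels $f_\xi$. Discarding countably many indices does not help. But the sum over limit ordinals only gives $u_\xi(f)=1$ for every limit $\xi$. So the index set must be thinned, keeping its full size, until each $u_\xi$ hardly sees the other blocks. The following lemma does this.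

For $u\in\ell_\infty(\Gamma)^*$ and $D\subseteq\Gamma$ let
$$|u|(D)=\sup\{|u(f)|:\ \|f\|_\infty\le1,\ f=0\text{ off }D\}.$$
This is monotone in $D$, and $|u|(\Gamma)=\|u\|$. For disjoint $D,D'$,
$$|u|(D)+|u|(D')\le|u|(D\cup D'), \tag{4}$$
because test functions for $D$ and $D'$, with signs making both values nonnegative, add up to a test function for $D\cup D'$. A set $C$ carries $u$ exactly when $|u|(\Gamma\setminus C)=0$. In that case, since $u(f)=u(f1_C)$,
$$|u|(D)=|u|(D\cap C)\quad\text{for all }D\subseteq\Gamma. \tag{5}$$

**Lemma 5 (Rosenthal).** Let $I$ be a set of infinite cardinality $\mu$, $(B_i)_{i\in I}$ pairwise disjoint subsets of $\Gamma$, $u_i\in\ell_\infty(\Gamma)^*$ with $\|u_i\|\le M$, and $\varepsilon>0$. Then there is $S\subseteq I$ with $|S|=\mu$ and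
$$|u_i|\Big(\bigcup_{j\in S\setminus\{i\}}B_j\Big)<\varepsilon\quad\text{for all }i\in S .$$

*Proof.* Write $B_T=\bigcup_{j\in T}B_j$. Suppose the claim fails: every $S\subseteq I$ of size $\mu$ contains some $i$ with $|u_i|(B_{S\setminus\{i\}})\ge\varepsilon$. We build sets $S_n$ of size $\mu$ with
$$|u_i|(B_{S_n})\le M-n\varepsilon\quad\text{for all }i\in S_n .$$
For $n\varepsilon>M$ this is absurd. Let $S_0=I$. Given $S_n$, partition it into $\mu$ sets $P_p$ of size $\mu$ each (possible since $\mu\cdot\mu=\mu$). By assumption each $P_p$ contains $i_p$ with $|u_{i_p}|(B_{P_p\setminus\{i_p\}})\ge\varepsilon$. Let $S_{n+1}$ be the set of all $i_p$; it has size $\mu$. Since $S_{n+1}\cap P_p=\{i_p\}$, the sets $B_{S_{n+1}}$ and $B_{P_p\setminus\{i_p\}}$ are disjoint, and both lie in $B_{S_n}$. By (4), with $i=i_p$,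
$$|u_i|(B_{S_{n+1}})\le|u_i|(B_{S_n})-\varepsilon\le M-(n+1)\varepsilon. \qquad\square$$

**Lemma 6.** Let $L$ be compact and $u_i\in L$ for $i\in S$, where $|S|=\kappa$ is infinite. Then there is $u\in L$ such that every neighborhood of $u$ contains $u_i$ for $\kappa$ many $i\in S$.

*Proof.* Otherwise $L$ is covered by open sets each containing $u_i$ for fewer than $\kappa$ indices $i$. Finitely many of them cover $L$, so $|S|<\kappa$, a contradiction. $\square$

**Proposition 1.** Let $\lambda\le|\Gamma|$ be a regular uncountable cardinal. Let $L\subseteq\ell_\infty(\Gamma)^*$ be weak*-compact, each $u\in L$ being carried by some set of size $<\lambda$. Then a single set of size $<\lambda$ carries all $u\in L$.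

*Proof.* By the uniform boundedness principle $M=\sup_{u\in L}\|u\|<\infty$. Call sets of size $<\lambda$ small, and suppose that no small set carries all of $L$.

**Step 1: disjoint new blocks.** For $\xi<\lambda$ choose recursively: $A_\xi=\bigcup_{\eta<\xi}C_\eta$, which is small by regularity of $\lambda$; then $u_\xi\in L$ not carried by $A_\xi$; then a small $C_\xi$ carrying $u_\xi$. Put $B_\xi=C_\xi\setminus A_\xi$. For $\eta<\xi$, $B_\eta\subseteq C_\eta\subseteq A_\xi$, so the $B_\xi$ are pairwise disjoint. By (5),
$$|u_\xi|(B_\xi)=|u_\xi|(\Gamma\setminus A_\xi)>0 .$$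

**Step 2: a uniform lower bound, and thinning.** The set $\lambda$ is the union over $n\ge1$ of the sets $\{\xi:|u_\xi|(B_\xi)\ge\frac1n\}$. Since $\operatorname{cf}\lambda>\omega$, one of them has size $\lambda$. So there are $\varepsilon>0$ and $I\subseteq\lambda$, $|I|=\lambda$, with $|u_\xi|(B_\xi)\ge3\varepsilon$ for $\xi\in I$. Let $S\subseteq I$, $|S|=\lambda$, be given by Lemma 5. For $\xi\in S$ choose $f_\xi$ with $\|f_\xi\|\le1$, vanishing off $B_\xi$, and $u_\xi(f_\xi)\ge2\varepsilon$.

**Step 3: an accumulation point and a test function.** Let $u\in L$ be given by Lemma 6 for $(u_\xi)_{\xi\in S}$, with $\kappa=\lambda$, and let a small set $A$ carry $u$. Put $T=\{\xi\in S:B_\xi\cap A=\emptyset\}$. Each $\xi\in S\setminus T$ has a point of $A$ in $B_\xi$, and these points are distinct by disjointness, so $|S\setminus T|\le|A|<\lambda$. Let $f=\sum_{\xi\in T}f_\xi$, a pointwise sum with disjoint supports; thus $\|f\|\le1$.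

**Step 4: the contradiction.** For $\xi\in T$ the function $f-f_\xi$ has norm $\le1$ and vanishes off $\bigcup_{\eta\in S\setminus\{\xi\}}B_\eta$, so $|u_\xi(f-f_\xi)|<\varepsilon$ and $u_\xi(f)\ge2\varepsilon-\varepsilon=\varepsilon$. On the other hand $f=0$ on $A$, so $u(f)=u(f1_A)=0$. Hence $\{v:v(f)<\varepsilon\}$ is a neighborhood of $u$ which contains $u_\xi$ only for $\xi\in S\setminus T$, fewer than $\lambda$ indices. This contradicts the choice of $u$. $\square$

**Proof of Theorem 2.** Let $\lambda\le|\Gamma|$ be regular and uncountable. By (3), every weak*-compact $L\subseteq E'$ satisfies the hypothesis of Proposition 1, so it is carried by a single set of size $<\lambda$. By Lemma 4, $C_k(X_{\Gamma,\lambda})$ is a Mackey group. By Section 4, Step 2, it is not barrelled. $\square$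

With $\Gamma=\lambda=\omega_1$, the space $X=\bigcup\{\operatorname{cl}_{\beta\omega_1}A:A\subset\omega_1\text{ countable}\}$ is the required counterexample.

**Remark.** An lcs is quasibarrelled if every closed absolutely convex set absorbing all bounded sets is a neighborhood of $0$. For every uncountable $\lambda\le|\Gamma|$, $C_k(X_{\Gamma,\lambda})$ is not even quasibarrelled. The ball $\{\|f\|_\infty\le1\}=\bigcap_\gamma\{|f(\gamma)|\le1\}$ is $\tau$-closed and absolutely convex. It contains no $\{p_A\le\delta\}$ with $|A|<\lambda$, because $A\ne\Gamma$, so it is not a $\tau$-neighborhood of $0$. It absorbs every $\tau$-bounded set $F$: if $F$ were not norm-bounded, there would be $f_n\in F$ and $\gamma_n\in\Gamma$ with $|f_n(\gamma_n)|\ge n$, and $p_{\{\gamma_n:n\ge1\}}$ would be unbounded on $F$.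

## 7. All $\lambda$: the role of $\operatorname{cf}\lambda$

We prove Theorem 3.

**Step 1: $\lambda=\omega$.** Finite sets are closed in $\beta\Gamma$, so $X_{\Gamma,\omega}=\Gamma$ is discrete. Its functionally bounded sets are finite, so $C_k(\Gamma)$ is barrelled by Fact B and a Mackey group by Fact A. For $\lambda>\omega$, $C_k(X_{\Gamma,\lambda})$ is not barrelled by Section 4, Step 2. This settles the first claim of the theorem.

**Step 2: $\lambda>\omega=\operatorname{cf}\lambda$; Theorem 1 applies.** Let $\lambda=\sup_n\lambda_n$ with strictly increasing infinite cardinals $\lambda_n<\lambda$. Take $G_n\subseteq\Gamma$ with $|G_n|=\lambda_n$, and an ultrafilter $x_n\ni G_n$ containing no set of size $<\lambda_n$. It exists because the sets $G_n\setminus F$ with $|F|<\lambda_n$ have the finite intersection property. Then $x_n\in\operatorname{cl}G_n\subseteq X_{\Gamma,\lambda}$. The countable set $D=\{x_n\}$ is functionally bounded, since all functions in $C(X_{\Gamma,\lambda})$ are bounded by Section 4, Step 2. If $D$ had compact closure, then by Section 4, Step 1, $D\subseteq\operatorname{cl}A$ for some $|A|<\lambda$.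 Then $A\cap G_n\in x_n$, so $|A|\ge\lambda_n$ for every $n$, whence $|A|\ge\lambda$, a contradiction. By Theorem 1, $C_k(X_{\Gamma,\lambda})$ is not a Mackey group.

**Step 3: $\mu:=\operatorname{cf}\lambda>\omega$; reduction.** If $\lambda$ is regular, this is Theorem 2. Let $\lambda$ be singular. By (3) and Lemma 4 we need the conclusion of Proposition 1 for this $\lambda$: a weak*-compact $L\subseteq\ell_\infty(\Gamma)^*$, each of whose members is carried by a set of size $<\lambda$, is carried by one set of size $<\lambda$. Again $\sup_{u\in L}\|u\|<\infty$. The proof of Proposition 1 does not carry over as it stands. A recursion of length $\lambda$ would take unions of $\mu<\lambda$ small sets, which may have size $\lambda$. If instead we use only $\mu$ steps, the carrier $A$ of the accumulation point, of size possibly $\ge\mu$, may meet all the blocks. The remedy is to choose $u_i$ so that its mass on $B_i$ survives the removal of any set whose size is below a growing bound.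

**Step 4: carriers of bounded size.** Suppose there is an infinite $\theta<\lambda$ such that each $u\in L$ is carried by a set of size $\le\theta$. A singular $\lambda$ is a limit cardinal, so $\theta^+<\lambda\le|\Gamma|$, and $\theta^+$ is regular uncountable. Proposition 1 for $\theta^+$ gives a common carrier of size $\le\theta<\lambda$.

**Step 5: otherwise, robust blocks.** Now suppose that for each infinite $\theta<\lambda$ some $u\in L$ is carried by no set of size $\le\theta$. We derive a contradiction. Let $(\lambda_i)_{i<\mu}$ be increasing infinite cardinals cofinal in $\lambda$. Recursively for $i<\mu$ let $A_i=\bigcup_{j<i}C_j$. Here $|A_i|<\lambda$, because this is a union of fewer than $\operatorname{cf}\lambda$ sets of size $<\lambda$. Put $\theta_i=\max(\lambda_i,|A_i|)<\lambda$. Let $u_i\in L$ be carried by no set of size $\le\theta_i$, and let $C_i$ be a set of size $<\lambda$ carrying $u_i$. The sets $B_i=C_i\setminus A_i$ are pairwise disjoint, as before. Put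
$$s_i=\inf\{|u_i|(\Gamma\setminus D):\ |D|\le\theta_i\}.$$
Then $s_i>0$. Otherwise there are $D_n$ with $|D_n|\le\theta_i$ and $|u_i|(\Gamma\setminus D_n)<\frac1n$. The set $\bigcup_nD_n$ has size $\le\theta_i$, and by monotonicity $|u_i|(\Gamma\setminus\bigcup_nD_n)=0$, so it carries $u_i$, a contradiction.

**Step 6: thinning and the accumulation point.** As $\mu$ is regular and uncountable, there are $\varepsilon>0$ and $I\subseteq\mu$, $|I|=\mu$, with $s_i\ge3\varepsilon$ for $i\in I$. Lemma 5 gives $S\subseteq I$, $|S|=\mu$, with $|u_i|\big(\bigcup_{j\in S\setminus\{i\}}B_j\big)<\varepsilon$ for $i\in S$. Lemma 6 gives $u\in L$ each of whose weak* neighborhoods contains $u_i$ for $\mu$ many $i\in S$. Let $A$, $|A|<\lambda$, carry $u$, and put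
$$T=\{i\in S:\theta_i\ge|A|\}.$$
Since $\theta_i\ge\lambda_i\ge|A|$ for all large $i<\mu$, the set $S\setminus T$ is bounded in $\mu$, so $|S\setminus T|<\mu$.

**Step 7: the test function avoids $A$.** For $i\in T$ we have $|A\cup A_i|\le\theta_i$. Since $C_i$ carries $u_i$ and $C_i\setminus(A\cup A_i)=B_i\setminus A$, (5) gives
$$|u_i|(B_i\setminus A)=|u_i|\big(\Gamma\setminus(A\cup A_i)\big)\ge s_i\ge3\varepsilon .$$
Pick $f_i$ with $\|f_i\|\le1$, vanishing off $B_i\setminus A$, and $u_i(f_i)\ge2\varepsilon$. Let $f=\sum_{i\in T}f_i$, so $\|f\|\le1$. For $i\in T$ the function $f-f_i$ has norm $\le1$ and vanishes off $\bigcup_{j\in S\setminus\{i\}}B_j$, so $u_i(f)\ge2\varepsilon-\varepsilon=\varepsilon$. And $u(f)=u(f1_A)=0$, since $f=0$ on $A$. So $\{v:v(f)<\varepsilon\}$ is a neighborhood of $u$ containing $u_i$ only for $i\in S\setminus T$, fewer than $\mu$ indices. This contradicts the choice of $u$. So the case of Step 5 does not occur, Step 4 gives the common carrier, and by Lemma 4 $C_k(X_{\Gamma,\lambda})$ is a Mackey group. This completes the proof of Theorem 3. $\square$
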